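# An epimorphism between Hopf algebras with bijective antipodes that is not surjective

## 1. Hopf algebras, comatrices, antipodes, epimorphisms

Throughout, $k$ is a field, and algebras are associative with unit. We write $\Delta(x)=x_1\otimes x_2$ with the sum understood.

**Definition (Hopf algebra).** A *bialgebra* is an algebra $H$ that is also a coalgebra, with $\Delta:H\to H\otimes H$ and $\varepsilon:H\to k$ algebra maps. It is a *Hopf algebra* if there is a linear map $S:H\to H$, the *antipode*, with $x_1S(x_2)=\varepsilon(x)1=S(x_1)x_2$ for all $x$.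

Recall that $S$ is unique, reverses products and coproducts, and commutes with every bialgebra map between Hopf algebras. So Hopf algebra maps are the same as bialgebra maps. We write ${\rm HopfAlg}$ for the category of Hopf algebras over $k$.

*Example.* The group algebra $k[G]$, with $\Delta(g)=g\otimes g$, $\varepsilon(g)=1$, $S(g)=g^{-1}$.

**Definition (bijective antipode).** $H$ *has bijective antipode* if $S$ is a bijective map. In that case, applying $S^{-1}$ to $S(x_1)x_2=\varepsilon(x)1$ gives
$$S^{-1}(x_2)\,x_1=\varepsilon(x)1 .\tag{1}$$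

*Example.* In $k[G]$ we have $S^2=\mathrm{id}$. In Sweedler's algebra, generated by $g,y$ with $g^2=1$, $y^2=0$, $yg=-gy$, $\Delta(g)=g\otimes g$, $\Delta(y)=y\otimes 1+g\otimes y$, $\varepsilon(g)=1$, $\varepsilon(y)=0$, the antipode is $S(g)=g$, $S(y)=-gy$. Then $S^2(y)=-S(y)S(g)=gyg=-y$, so $S$ is bijective with $S^4=\mathrm{id}$.

**Definition (Hopf subalgebra).** A *Hopf subalgebra* $B\subset K$ is a subalgebra with $\Delta(B)\subset B\otimes B$ and $S(B)\subset B$.

*Example.* $k[G']\subset k[G]$ for a subgroup $G'\subset G$.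

**Definition (comatrix).** A *comatrix* in a bialgebra is a square matrix $(x_{ab})$ of elements with $\Delta(x_{ab})=\sum_c x_{ac}\otimes x_{cb}$ and $\varepsilon(x_{ab})=\delta_{ab}$. The *$n\times n$ matrix coalgebra* is the coalgebra of dimension $n^2$ with a basis $(x_{ab})$ satisfying these formulas.

*Examples.* A $1\times1$ comatrix is a grouplike element. In Sweedler's algebra $\begin{pmatrix} g&y\\0&1\end{pmatrix}$ is a comatrix; note that some entries are constants. If $V$ is a right $H$-comodule with basis $v_1,\dots,v_n$ and $\rho(v_i)=\sum_k v_k\otimes u_{ki}$, the comodule axioms say exactly that $(u_{ki})$ is a comatrix. In a Hopf algebra every comatrix is invertible, because $\sum_b x_{ab}S(x_{bc})=\delta_{ac}=\sum_b S(x_{ab})x_{bc}$.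

**Definition (free Hopf algebra with bijective antipode).** The *free Hopf algebra with bijective antipode on the $n\times n$ matrix coalgebra* is a Hopf algebra $H$ with bijective antipode and an $n\times n$ comatrix $e$ in $H$ such that, for every Hopf algebra $L$ with bijective antipode and every $n\times n$ comatrix $x$ in $L$, there is exactly one Hopf algebra map $H\to L$ with $e_{ab}\mapsto x_{ab}$.

*Example.* For $n=1$ it is $k[t,t^{-1}]$ with $t$ grouplike: a grouplike element $x\in L$ is invertible with inverse $S(x)$, so $t\mapsto x$ extends uniquely.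

**Definition (epimorphism).** A map $f:H\to K$ in ${\rm HopfAlg}$ is an *epimorphism* if for all Hopf algebras $L$ and Hopf algebra maps $g_1,g_2:K\to L$, $g_1f=g_2f$ implies $g_1=g_2$. It is an *epimorphism of algebras* if the same holds for all algebras $R$ and algebra maps $g_1,g_2:K\to R$. Since Hopf algebra maps are algebra maps, a Hopf map that is an epimorphism of algebras is an epimorphism in ${\rm HopfAlg}$.

*Example.* The inclusion $k[t]\subset k[t,t^{-1}]$ is an epimorphism of algebras that is not surjective: if $g_1(t)=g_2(t)$, then $g_1(t^{-1})$ and $g_2(t^{-1})$ are both the inverse of the same element. (With $t$ grouplike, $k[t]$ has no antipode, so this is not an example in ${\rm HopfAlg}$.)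

**Definition (flat).** A right $B$-module $P$ is *flat* if $P\otimes_B-$ takes injections of left $B$-modules to injections; similarly on the other side.

*Example.* Free modules are flat, and the localization $k[t,t^{-1}]$ is flat over $k[t]$.

## 2. Surjectivity when both antipodes are bijective

There exist epimorphisms $H\to K$ in ${\rm HopfAlg}$ that are not surjective, even when $K$ is required to have bijective antipode. For example, the universal map from a Hopf algebra to its enveloping Hopf algebra with bijective antipode is an epimorphism in ${\rm HopfAlg}$ but need not be surjective. The following question is from Alexandru Chirvasitu, "On epimorphisms and monomorphisms of Hopf algebras", arXiv:0907.2881 (2009): **if $f:H\to K$ is an epimorphism in ${\rm HopfAlg}$ and both $H$ and $K$ have bijective antipode, must $f$ be surjective?**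

Two cases can be done by hand.

*The smallest source.* Let $H=k$ and let $k\to K$ be an epimorphism. The Hopf maps $\mathrm{id}_K$ and $x\mapsto\varepsilon(x)1$ from $K$ to $K$ agree on $k$. So they are equal, and $K=k$.

*Group algebras.* Let $G'\subsetneq G$ be groups. Let $X$ be the set of cosets $G/G'$ together with one extra point $\infty$. Let $G$ act on $X$ by translation on $G/G'$ and fixing $\infty$; call this $\gamma_1:G\to\mathrm{Sym}(X)$. Let $\sigma$ be the transposition of the points $G'$ and $\infty$, and put $\gamma_2(g)=\sigma\gamma_1(g)\sigma^{-1}$. If $g\in G'$, then $\gamma_1(g)$ fixes both points moved by $\sigma$, so $\gamma_1(g)=\gamma_2(g)$. If $g\notin G'$, then $\gamma_1(g)$ fixes $\infty$, while $\gamma_2(g)$ sends $\infty\mapsto G'\mapsto gG'\mapsto gG'\neq\infty$. Extending linearly, we get two different Hopf maps $k[G]\to k[\mathrm{Sym}(X)]$ that agree on $k[G']$. So $k[G']\subsetneq k[G]$ is never an epimorphism.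

These cases suggest the answer yes. The answer is no.

**Theorem A.** Let $k$ be any field. There are a Hopf algebra $K$ over $k$ and a proper Hopf subalgebra $H\subsetneq K$, both with bijective antipode, such that for every unital $k$-algebra $R$, two algebra maps $g_1,g_2:K\to R$ with $g_1|_H=g_2|_H$ are equal. In particular $H\hookrightarrow K$ is a non-surjective epimorphism in ${\rm HopfAlg}$. Moreover $H$ can be taken to be the free Hopf algebra with bijective antipode on the $5\times5$ matrix coalgebra.

**Theorem B.** Let $f:H\to K$ be a Hopf algebra map that is an epimorphism of algebras, with $H,K$ having bijective antipodes. The following are equivalent: (1) $f$ is surjective; (2) $K$ is flat as a right $f(H)$-module; (3) $K$ is flat as a left $f(H)$-module.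

So in Theorem A, $K$ is flat over $H$ on neither side. Theorem B is not needed for Theorem A. It is what comes out of trying to prove surjectivity, so we start with it.

## 3. Flatness forces surjectivity

Let $B=f(H)$. Since $S_H$ is onto, $S_K(B)=f(S_H(H))=B$. So $B$ is a Hopf subalgebra of $K$ whose antipode, the restriction of $S_K$, is bijective. If two algebra maps on $K$ agree on $B$, they agree after composing with $f$, hence are equal; so $B\subset K$ is an epimorphism of algebras.

**The easy implications.** If $f$ is surjective then $B=K$, and $K$ is flat over itself on both sides. For (2)$\Leftrightarrow$(3): $S_K$ is an anti-automorphism of $K$ with $S_K(B)=B$, so it identifies $K$ as a right $B$-module with $K$ as a left $B$-module, up to the anti-automorphism $S_K|_B$ of $B$. It remains to prove (2)$\Rightarrow$(1). Put $T=K/B$ (a left $B$-module) and suppose $T\ne0$.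

**Step 1: $K\otimes_BT=0$.** This step turns the epimorphism property into a tensor identity. Let $M=K\otimes_BK$, a $K$-bimodule, and $m=1\otimes1\in M$. Let $K\oplus M$ be the algebra with $M^2=0$ and $(x,p)(y,q)=(xy,xq+py)$. The map $y\mapsto ym-my$ is a derivation, so $y\mapsto(y,0)$ and $y\mapsto(y,ym-my)$ are algebra maps $K\to K\oplus M$. For $b\in B$ we have $bm=b\otimes1=1\otimes b=mb$, so they agree on $B$ and hence are equal: $y\otimes1=1\otimes y$ in $M$ for all $y\in K$. Therefore $x\otimes y=x(1\otimes y)=x(y\otimes 1)=xy\otimes1$, and $K\otimes_BK$ is the image of $K\otimes_BB$. By right exactness of $K\otimes_B-$ applied to $B\to K\to T\to0$, we get $K\otimes_BT=0$.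

**Step 2: a left $B$-linear injection $\varphi:B\to T^n$.** This step puts a free module inside copies of $T$. Since $\Delta(B)\subset B\otimes K$, the coproduct makes $T$ a right $K$-comodule, with $\rho(bt)=b_1t_0\otimes b_2t_1$ for $b\in B$, $t\in T$. Choose a nonzero finite-dimensional subcomodule with basis $v_1,\dots,v_n$ and $\rho(v_i)=\sum_kv_k\otimes u_{ki}$, so that $(u_{ki})$ is a comatrix. Let $V^\vee$ have basis $v^1,\dots,v^n$ and coaction $v^i\mapsto\sum_jv^j\otimes S(u_{ij})$. This is a comodule, because $\Delta(S(u_{il}))=\sum_jS(u_{jl})\otimes S(u_{ij})$, and $\varepsilon(S(u_{ij}))=\delta_{ij}$. Let $B$ act on $T\otimes V^\vee$ through $T$, and let the coaction be $t\otimes w\mapsto t_0\otimes w_0\otimes t_1w_1$. Define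
$$\varphi:B\to T\otimes V^\vee,\qquad\varphi(b)=\sum_ibv_i\otimes v^i .$$
It is left $B$-linear. The coaction sends $\varphi(b)$ to
$$\sum_{i,j,k} b_1v_k\otimes v^j\otimes b_2u_{ki}S(u_{ij})=\sum_k b_1v_k\otimes v^k\otimes b_2=\varphi(b_1)\otimes b_2 .$$
Let $J=\ker\varphi$, a left ideal of $B$. For $x\in J$ the last display gives $(\varphi\otimes\mathrm{id})\Delta(x)=0$. So $\Delta(x)\in(J\otimes K)\cap(B\otimes B)=J\otimes B$.

Suppose $J\neq0$. If $\varepsilon(J)=0$, then $x=\varepsilon(x_1)x_2=0$ for every $x\in J$, because $x_1$ can be taken in $J$; this is a contradiction. So there is $x\in J$ with $\varepsilon(x)\neq0$. By (1), $\varepsilon(x)1=S^{-1}(x_2)x_1$. Here $S^{-1}(x_2)\in B$ and $x_1\in J$, and $J$ is a left ideal, so $1\in J$. But $\varphi(1)=\sum_iv_i\otimes v^i\neq0$. Hence $J=0$.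

**Step 3: conclusion.** As $K$ is flat as a right $B$-module, $\varphi$ stays injective after $K\otimes_B-$:
$$K=K\otimes_BB\hookrightarrow K\otimes_B(T\otimes V^\vee)\cong(K\otimes_BT)^n=0 .$$
This is a contradiction, since $K\supset B\ni1\ne0$. So $T=0$ and $f$ is surjective. Theorem B is proved.

*Where the antipode entered.* For the bialgebra $B=k[t]$ inside $K=k[t,t^{-1}]$, take $V$ spanned by the class of $t^{-1}$ in $T$. Then $\varphi(t)=0$ because $t\cdot t^{-1}=1\in B$, and $J=tB\neq 0$. The step that fails is "$S^{-1}(x_2)\in B$": here $S^{-1}(t)=t^{-1}\notin B$.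

*Where the approach stops.* Steps 1 and 2 used no flatness. They show that, if $T\neq0$, the module $T^n$ contains a copy of $B$ and yet is killed by $K\otimes_B-$. That is not a contradiction; it only says that $K\otimes_B-$ fails to preserve the injection $\varphi$. Group algebras did not show this, since $k[G]$ is free over $k[G']$. A counterexample that is an epimorphism of algebras has to be non-flat.

## 4. Matrices determined by other matrices: pairings, three-tensors, a fixed vector

We want $K$ generated by $H$ and further comatrices that are *determined* by elements of $H$, without being *expressible* in $H$. The source of determination will be invariant tensors.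

**A pairing gives nothing new.** Let $l$ be a comatrix of $H$, let $z$ be a new invertible matrix, and impose invariance of a two-tensor $(\theta_{bd})$ that is an invertible scalar matrix: $\sum_{b,d}l_{ab}z_{cd}\theta_{bd}=\theta_{ac}$. In matrix form this is $l\,\theta\,z^T=\theta$, so $z^T=\theta^{-1}l^{-1}\theta$. So $z$ is determined by $l$, but its entries are combinations of the entries $S(l_{ab})$ of $l^{-1}$ and lie in $H$.

**A three-tensor.** Take a scalar tensor $\theta=(\theta_{bdg})$ and matrices $l,z,w$ with $\sum l_{ab}z_{cd}w_{hg}\theta_{bdg}=\theta_{ach}$. Put $(l\boxtimes z)_{(a,c),(b,d)}=l_{ab}z_{cd}$, $\Theta_{(b,d),g}=\theta_{bdg}$, and let $x$ be the inverse of $w^T$. The condition reads $(l\boxtimes z)\Theta w^T=\Theta$, that is,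
$$(l\boxtimes z)\Theta=\Theta x .\tag{2}$$
Suppose that $l,z,z',x,x'$ are invertible matrices over an algebra $R$, and that (2) holds for $(l,z,x)$ and for $(l,z',x')$. When must $z=z'$ and $x=x'$? The matrix $l\boxtimes z$ is invertible, with inverse $\big((z^{-1})_{dc}(l^{-1})_{ba}\big)_{(b,d),(a,c)}$; for instance
$$\sum_{b,d}l_{ab}z_{cd}(z^{-1})_{dc'}(l^{-1})_{ba'}=\delta_{cc'}\sum_bl_{ab}(l^{-1})_{ba'}=\delta_{aa'}\delta_{cc'},$$
and the other product is computed in the same way. Put $N=z^{-1}z'$, so $l\boxtimes z'=(l\boxtimes z)(1\otimes N)$. From (2) for $(l,z,x)$ we get $(l\boxtimes z)^{-1}\Theta=\Theta x^{-1}$. Hence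
$$(1\otimes N)\Theta=(l\boxtimes z)^{-1}\Theta x'=\Theta n,\qquad n=x^{-1}x'.$$
With $D=N-1$ and $d=n-1$,
$$(1\otimes D)\Theta=\Theta d .\tag{3}$$
The question has become *linear*, and $l$ has disappeared: we want a scalar tensor $\theta$ for which (3), over any $R$, has only the solution $D=0$, $d=0$.

**The scaling obstruction, and a fixed vector.** For every $\theta$ and every $t\in R$, $D=t\cdot1$, $d=t\cdot1$ solves (3). This is the scaling $(z,x)\mapsto(\lambda z,\lambda x)$ of (2), for central invertible $\lambda$. So a tensor alone never suffices. We therefore fix, in addition, one basis vector (index $0$) of the third space: column $0$ of $w$ is $(1,0,\dots,0)^T$. Then row $0$ of $w^T$ is $(1,0,\dots,0)$. Comparing row $0$ in $w^Tx=1$ shows that row $0$ of $x$ is also $(1,0,\dots,0)$. If this holds for $x$ and $x'$, it holds for $x^{-1}$ and for $n=x^{-1}x'$, so *row $0$ of $d$ is zero*. This excludes $d=t\cdot 1$ with $t\ne0$.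

## 5. A rigid tensor of format $5\times4\times6$

Put $I_0=\{1,\dots,5\}$, $I_1=\{1,2,3,4\}$, $I_2=\{0,1,\dots,5\}$. Let $\theta_{\nu\zeta\epsilon}\in\{0,1\}$ on $I_0\times I_1\times I_2$ be $1$ exactly at the triples $\nu\zeta\epsilon$
$$144,\ 242,\ 343,\ 441;\quad 115,\ 325,\ 235;\quad 511,\ 522,\ 533;\quad 414,\ 420.$$
Let $a_1,\dots,a_5$ and $b_1,\dots,b_4$ be standard bases and $\theta_g=\sum\theta_{\nu\zeta g}\,a_\nu\otimes b_\zeta$. Omitting $\otimes$,
$$\theta_1=a_4b_4+a_5b_1,\quad\theta_2=a_2b_4+a_5b_2,\quad\theta_3=a_3b_4+a_5b_3,$$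
$$\theta_4=a_1b_4+a_4b_1,\quad\theta_5=a_1b_1+a_3b_2+a_2b_3,\quad\theta_0=a_4b_2 .$$

**Lemma 1 (rigidity).** Let $R$ be a $k$-algebra, $D$ a $4\times4$ matrix and $d$ a $6\times6$ matrix (indexed by $I_2$) over $R$, with row $0$ of $d$ zero and $(1\otimes D)\Theta=\Theta d$. Then $D=0$ and $d=0$.

**Proof.** Write $Db_\zeta=\sum_{\zeta'}b_{\zeta'}D_{\zeta'\zeta}$. Column $g$ of the hypothesis is
$$(1\otimes D)\theta_g=\sum_{h=1}^5\theta_h\,d_{hg}\qquad(g=0,\dots,5).\tag{4}$$
The plan is to show that $D$ is a scalar on $b_1,b_2,b_3$, then that the scalar is $0$, then that $Db_4=0$.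

*$g=5$: scalar on $b_1,b_2,b_3$.* The left side is $a_1Db_1+a_3Db_2+a_2Db_3$. The $a_5$-component gives $0=b_1d_{15}+b_2d_{25}+b_3d_{35}$, so $d_{15}=d_{25}=d_{35}=0$. The $a_4$-component gives $0=b_4d_{15}+b_1d_{45}$, so $d_{45}=0$. Put $t=d_{55}$. The $a_1$-, $a_3$-, $a_2$-components are $Db_1=b_4d_{45}+b_1t=b_1t$, $Db_2=b_4d_{35}+b_2t=b_2t$, $Db_3=b_4d_{25}+b_3t=b_3t$.

*$g=0$: the scalar is zero.* The left side is $a_4Db_2$. The $a_5$-component gives $d_{10}=d_{20}=d_{30}=0$. The $a_4$-component gives $b_2t=Db_2=b_4d_{10}+b_1d_{40}=b_1d_{40}$, so $t=0$. Thus $Db_1=Db_2=Db_3=0$.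

*$g=1$: the last column.* The left side is $a_4Db_4+a_5Db_1=a_4Db_4$. The $a_5$-component gives $d_{11}=d_{21}=d_{31}=0$. The $a_1$-component gives $0=b_4d_{41}+b_1d_{51}$, so $d_{41}=0$. The $a_4$-component gives $Db_4=b_4d_{11}+b_1d_{41}=0$.

So $D=0$, and (4) becomes $\sum_{h=1}^5\theta_hd_{hg}=0$ for all $g$. The monomials $a_5b_1,a_5b_2,a_5b_3,a_1b_4,a_1b_1$ occur in $\theta_1,\theta_2,\theta_3,\theta_4,\theta_5$ respectively and in no other of these five. Hence $d_{hg}=0$ for $h=1,\dots,5$, and row $0$ is zero by hypothesis. $\square$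

## 6. The Hopf algebra of the invariant tensor

The plan is to let $K$ be the universal Hopf algebra with bijective antipode for which $\theta$ and the vector with index $0$ are invariant. Let $e_0,e_1,e_2$ be the coefficient matrices on the three spaces. A bijective antipode means that we need entries for all $S^n$, $n\in\mathbb Z$. We write $f_j$ for the transpose of $S(e_j)$ and $e_{j+3}$ for $S^2(e_j)$, so all integers $j$ occur as indices and the space depends on $j$ mod $3$.

**Generators.** Let $I_j$ ($j\in\mathbb Z$) depend only on $j$ mod $3$; put $I_j'=I_j\setminus\{0\}$ and $o_j=\max I_j$. Let $\theta^0=\theta$ and define $\theta^j$ on $I_j\times I_{j+1}\times I_{j+2}$ by rotation: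
$$\theta^j_{xyw}=\theta^{j+1}_{ywx},\qquad\text{so }\theta^{j+3}=\theta^j .\tag{5}$$
For $j\in\mathbb Z$ and $a,b\in I_j$ take symbols $(e_j)_{ab}$, $(f_j)_{ab}$. For $j\equiv2\pmod3$ the following are *constants*, not generators:
$$(e_j)_{a0}=\delta_{a0},\qquad(f_j)_{0b}=\delta_{0b}.\tag{6}$$
The other symbols are called *letters*. Let $F$ be the free algebra on the letters.

**Relations.** For all values of the free indices, consider in $F$
$$\begin{aligned}
A_j(a,c)&=\textstyle\sum_b (e_j)_{ab}(f_j)_{cb}-\delta_{ac}, & B_j(a,c)&=\textstyle\sum_b (f_j)_{ba}(e_j)_{bc}-\delta_{ac},\\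
C_j(a,c)&=\textstyle\sum_b (f_j)_{ab}(e_{j+3})_{cb}-\delta_{ac}, & D_j(a,c)&=\textstyle\sum_b (e_{j+3})_{ba}(f_j)_{bc}-\delta_{ac},
\end{aligned}$$
$$T_j(a,c,g)=\sum_{b,d} (e_j)_{ab}(e_{j+1})_{cd}\,\theta^j_{bdg}-\sum_h\theta^j_{ach}(f_{j-1})_{hg},$$
$$U_j(a,c,g)=\sum_{b,d} (f_{j+1})_{dc}(f_j)_{ba}\,\theta^j_{bdg}-\sum_h\theta^j_{ach}(e_{j+2})_{gh}.$$
Let $K=F/I$, where $I$ is the ideal generated by all these elements. Let $H\subset K$ be the subalgebra generated by all entries of $e_{3i},f_{3i}$, $i\in\mathbb Z$. Relations $A$–$D$ say that in $K$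
$$e_j^{-1}=f_j^T,\qquad f_j^{-1}=e_{j+3}^T ,\tag{7}$$
and $T_0$ is equation (2) with $l=e_0$, $z=e_1$, $x=f_{-1}$ (so $w=e_2$).

*Why $T_j$ for all $j$.* They follow from one another. Multiply $T_j(a,c,g)=0$ on the right by $(e_{j+2})_{rg}$ and sum over $g$; by $C_{j-1}$ this gives $\sum(e_j)_{ab}(e_{j+1})_{cd}(e_{j+2})_{rg}\theta^j_{bdg}=\theta^j_{acr}$. Multiply on the left by $(f_j)_{as}$ and sum over $a$; by $B_j$ we get $\sum_{d,g}(e_{j+1})_{cd}(e_{j+2})_{rg}\theta^j_{sdg}=\sum_a\theta^j_{acr}(f_j)_{as}$. By (5) this is $T_{j+1}(c,r,s)=0$. The relations $U_j$ are the antipodes of the $T_j$, as we see below. We list all of them because we want a set of relations that is closed under rewriting.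

*A sample.* $T_0(4,2,0)$ says $(e_0)_{44}(e_1)_{22}=\theta_{420}(f_{-1})_{00}=1$, since $\theta_{42h}=0$ for $h\neq0$ and $(f_{-1})_{00}$ is a constant. $T_0(1,1,1)$ says $(e_0)_{15}(e_1)_{11}=-(e_0)_{14}(e_1)_{14}+(f_{-1})_{51}$, since $\theta_{11h}=1$ only for $h=5$.

*Without the constants (6).* If all symbols were generators, there would be for $R=k[\lambda,\lambda^{-1}]$ the algebra map $e_{3i},f_{3i}\mapsto1$; $e_{3i+1},f_{3i+2}\mapsto\lambda\cdot1$; $f_{3i+1},e_{3i+2}\mapsto\lambda^{-1}\cdot1$. Relations $A$–$D$ are clear. The families $T_j$ require that the product of the scalars of $e_j$ and $e_{j+1}$ be that of $f_{j-1}$: for $j\equiv0,1,2$ this is $1\cdot\lambda=\lambda$, $\lambda\lambda^{-1}=1$, $\lambda^{-1}\cdot1=\lambda^{-1}$. The families $U_j$ require that $f_{j+1}f_j$ match $e_{j+2}$: $\lambda^{-1}\cdot1=\lambda^{-1}$, $\lambda\lambda^{-1}=1$, $1\cdot\lambda=\lambda$. This map and the one with $\lambda$ replaced by $1$ agree on the entries of $e_{3i},f_{3i}$ and differ on $e_1$. This is the scaling obstruction again; (6) is needed.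

**Step 1: $K$ is a bialgebra.** Put $\Delta(x_{ab})=\sum_cx_{ac}\otimes x_{cb}$ and $\varepsilon(x_{ab})=\delta_{ab}$ for $x=e_j,f_j$. We must check that this respects the constants. For $j\equiv2$,
$$\sum_c(e_j)_{ac}\otimes(e_j)_{c0}=(e_j)_{a0}\otimes1=\delta_{a0}\,1\otimes1,\qquad\sum_c(f_j)_{0c}\otimes(f_j)_{cb}=1\otimes(f_j)_{0b}=\delta_{0b}\,1\otimes1 .$$
So $F$ is a bialgebra in which every $e_j$, $f_j$ is a comatrix. Products of comatrices are comatrices, indexed by pairs: for example $u_{(a,c),(b,d)}=(e_j)_{ab}(e_{j+1})_{cd}$, or $u_{(a,c),(b,d)}=(e_j)_{ab}(f_j)_{cd}$, or $u_{(b,d),(a,c)}=(f_{j+1})_{dc}(f_j)_{ba}$, because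
$$\Delta\big((f_{j+1})_{dc}(f_j)_{ba}\big)=\sum_{p,q}(f_{j+1})_{dq}(f_j)_{bp}\otimes(f_{j+1})_{qc}(f_j)_{pa}.$$
So is the $1\times1$ matrix $(1)$. Each family of relations consists, up to sign, of the entries of $uM-Mv$ with comatrices $u,v$ and a scalar matrix $M$:

* $A_j,C_j$: $u$ is the product comatrix, $v=(1)$, $M$ the column $(\delta_{bd})_{(b,d)}$;
* $B_j,D_j$: $u=(1)$, $v$ the product comatrix, $M$ the row $(\delta_{bd})_{(b,d)}$;
* $T_j$: $u=e_j\boxtimes e_{j+1}$, $v=f_{j-1}$, $M=(\theta^j_{bdg})_{(b,d),g}$;
* $U_j$: $u=e_{j+2}$, $v_{(b,d),(a,c)}=(f_{j+1})_{dc}(f_j)_{ba}$, $M=(\theta^j_{bdg})_{g,(b,d)}$.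

Now
$$\Delta\big((uM-Mv)_{pq}\big)=\sum_{p'}u_{pp'}\otimes(uM-Mv)_{p'q}+\sum_{q'}(uM-Mv)_{pq'}\otimes v_{q'q}.$$
Indeed, on the right the terms $\mp\sum u_{pp'}M_{p'q'}\otimes v_{q'q}$ cancel, and what remains is $\sum u_{pp'}\otimes(uM)_{p'q}-\sum(Mv)_{pq'}\otimes v_{q'q}$, the left side. Also $\varepsilon(uM-Mv)=M-M=0$. So $\Delta(I)\subset F\otimes I+I\otimes F$ and $\varepsilon(I)=0$, and $K$ is a bialgebra.

**Step 2: $K$ has a bijective antipode.** Let $S:F\to F$ be the algebra anti-automorphism with
$$S((e_j)_{ab})=(f_j)_{ba},\qquad S((f_j)_{ab})=(e_{j+3})_{ba}.\tag{8}$$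
It respects the constants (6) and permutes the letters bijectively. On relations,
$$A_j(a,c)\mapsto D_j(c,a),\quad B_j(a,c)\mapsto C_j(c,a),\quad C_j(a,c)\mapsto B_{j+3}(c,a),\quad D_j(a,c)\mapsto A_{j+3}(c,a),$$
$$T_j(a,c,g)\mapsto U_j(a,c,g),\qquad U_j(a,c,g)\mapsto T_{j+3}(a,c,g).$$
For instance $S(A_j(a,c))=\sum_bS((f_j)_{cb})S((e_j)_{ab})-\delta_{ac}=\sum_b(e_{j+3})_{bc}(f_j)_{ba}-\delta_{ac}=D_j(c,a)$. Likewise
$$\begin{aligned}
S(B_j(a,c))&=\textstyle\sum_b(f_j)_{cb}(e_{j+3})_{ab}-\delta_{ac}=C_j(c,a),\\
S(C_j(a,c))&=\textstyle\sum_b(f_{j+3})_{bc}(e_{j+3})_{ba}-\delta_{ac}=B_{j+3}(c,a),\\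
S(D_j(a,c))&=\textstyle\sum_b(e_{j+3})_{cb}(f_{j+3})_{ab}-\delta_{ac}=A_{j+3}(c,a),\\
S(T_j(a,c,g))&=\textstyle\sum(f_{j+1})_{dc}(f_j)_{ba}\theta^j_{bdg}-\sum_h\theta^j_{ach}(e_{j+2})_{gh}=U_j(a,c,g),\\
S(U_j(a,c,g))&=\textstyle\sum(e_{j+3})_{ab}(e_{j+4})_{cd}\theta^j_{bdg}-\sum_h\theta^j_{ach}(f_{j+2})_{hg}=T_{j+3}(a,c,g).
\end{aligned}$$
Every relation is hit, so $S(I)=I$ and $S$ induces a bijective anti-automorphism of $K$. By (8), $A_j,B_j$ say that $\sum_bx_{ab}S(x_{bc})=\delta_{ac}=\sum_bS(x_{ab})x_{bc}$ for $x=e_j$, and $C_j,D_j$ say the same for $x=f_j$. So the antipode axiom holds on generators. The elements satisfying it form a subspace containing $1$. It is closed under products, since $x_1y_1S(x_2y_2)=x_1\,y_1S(y_2)\,S(x_2)=\varepsilon(y)\,x_1S(x_2)=\varepsilon(x)\varepsilon(y)$, and similarly on the other side. Hence the axiom holds everywhere, and $K$ is a Hopf algebra with bijective antipode.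

**Step 3: $H$ is a Hopf subalgebra with bijective antipode.** $H$ is generated by subcoalgebras, so it is a subbialgebra. $S$ permutes the generators of $H$ bijectively, so $S(H)=H$.

## 7. The inclusion $H\subset K$ is an epimorphism of algebras

Let $g_1,g_2:K\to R$ be algebra maps agreeing on $H$.

**Step 1: agreement on $e_1$ and $f_{-1}$.** Put $l=g_1(e_0)=g_2(e_0)$, $z=g_1(e_1)$, $z'=g_2(e_1)$, $x=g_1(f_{-1})$, $x'=g_2(f_{-1})$. All are invertible by (7). By $T_0$, equation (2) holds for $(l,z,x)$ and for $(l,z',x')$. As $-1\equiv2$, (6) says that row $0$ of $x$ and of $x'$ is $(1,0,\dots,0)$. By Section 4, $D=z^{-1}z'-1$ and $d=x^{-1}x'-1$ satisfy (3), and row $0$ of $d$ is zero. Lemma 1 gives $D=0$, $d=0$, so $z=z'$ and $x=x'$.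

**Step 2: propagation to all indices.** By (7) and uniqueness of inverses, each of $e_j,f_j$ determines the other, and each of $f_j,e_{j+3}$ determines the other, in any image of $K$. So agreement on $e_1$ passes to all $e_{3i+1},f_{3i+1}$, and agreement on $f_{-1}$ to all $e_{3i+2},f_{3i+2}$ ($i\in\mathbb Z$). On $e_{3i},f_{3i}$ the maps agree by assumption. Hence $g_1=g_2$.

What is still missing is $H\neq K$. Nothing so far prevents the relations from forcing $(e_1)_{ab}$ into $H$, as the pairing did. To exclude this we find a basis of $K$.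

## 8. Leading words and the Diamond Lemma

**Reduction systems.** Let words in a set of letters carry a partial order that is compatible with multiplication ($u<v$ implies $sut<svt$) and satisfies the descending chain condition (DCC). Let $\mathcal R$ be a set of elements $\rho={\rm lead}(\rho)-(\text{a combination of words}<{\rm lead}(\rho))$ of the free algebra. Assume distinct elements have distinct leading words, and all leading words have length $2$. A word is *normal* if it contains no leading word. An *overlap* is a word $W=xyz$ of three letters with $xy={\rm lead}(\rho)$, $yz={\rm lead}(\sigma)$. It is *resolvable relative to the order* if $\rho z-x\sigma$ is a linear combination of elements $u\tau v$ with $\tau\in\mathcal R$, $u,v$ words and $u\,{\rm lead}(\tau)\,v<W$.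

**Diamond Lemma** (Bergman, *The diamond lemma for ring theory*, Adv. Math. 29 (1978), Thm. 1.2). If all overlaps are resolvable relative to the order, the normal words form a $k$-basis of the free algebra modulo the ideal generated by $\mathcal R$.

*Example.* Letters $x,y$, elements $xy-1$ and $yx-1$, words ordered by length. The overlaps are $xyx$ and $yxy$; $(xy-1)x-x(yx-1)=0$ and $(yx-1)y-y(xy-1)=0$. The normal words are $1,x^n,y^n$ ($n\ge1$), a basis of $k[x,x^{-1}]$.

**Step 1: the order.** We want an order for which few overlaps occur and which $S$ preserves, so that half of the overlaps come for free. On each $I_j$ use the natural order $<$ and the order $\prec$ obtained by reversing $<$ on $I'_j$ and making $0$ (if present) the minimum. The maximum for $<$ is $o_j$; the maximum for $\prec$ is $1$. Columns of $e$-letters and rows of $f$-letters are compared by $<$. Columns of $f$-letters and rows of $e$-letters are compared by $\prec$.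

For words $u,v$ in the letters put $u<v$ if $u$ is shorter than $v$, or if both have the same sequence of types ($e_j$ or $f_j$) and ${\rm col}(u)\le{\rm col}(v)$, ${\rm row}(u)\le{\rm row}(v)$, not both equal. Here column tuples are compared lexicographically from left to right, and row tuples lexicographically from right to left.

*Example.* $(e_0)_{14}(e_1)_{14}<(e_0)_{15}(e_1)_{11}$: the rows agree and the columns are $(4,4)<(5,1)$.

This is a partial order, since the lexicographic orders are total orders. It is compatible with multiplication, because multiplying by $s$ and $t$ extends all tuples on both ends by equal entries. It satisfies DCC: in a descending chain the length is eventually constant, then the type sequence is constant, and there are finitely many words of each type sequence. It is invariant under $S$. Indeed $S$ reverses words and exchanges rows with columns, so the left-to-right comparison of columns becomes the right-to-left comparison of rows and conversely. By (8) a row of an $e$-letter ($\prec$) becomes a column of an $f$-letter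 ($\prec$), a column of an $e$-letter ($<$) becomes a row of an $f$-letter ($<$), a row of an $f$-letter ($<$) becomes a column of an $e$-letter ($<$), and a column of an $f$-letter ($\prec$) becomes a row of an $e$-letter ($\prec$).

**Step 2: the leading pairs of $\theta$.** This step records which monomial leads in $T_j$ and $U_j$. For $g\in I_{j+2}$ let $p_j(g)$ be the lexicographic maximum (for $<$) of $\{(b,d)\in I'_j\times I'_{j+1}:\theta^j_{bdg}=1\}$. Reading off the list of triples, these sets are:

* $j\equiv0$, pairs $(\nu,\zeta)$, for $g=\epsilon=0,\dots,5$: $\{42\},\{44,51\},\{24,52\},\{34,53\},\{14,41\},\{11,32,23\}$.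
* $j\equiv1$, pairs $(\zeta,\epsilon)$ with $\epsilon\ne0$, for $g=\nu=1,\dots,5$: $\{44,15\},\{42,35\},\{43,25\},\{41,14\},\{11,22,33\}$.
* $j\equiv2$, pairs $(\epsilon,\nu)$ with $\epsilon\ne0$, for $g=\zeta=1,\dots,4$: $\{51,15,44\},\{53,25\},\{52,35\},\{41,22,33,14\}$.

Hence:

* $p_0(0),\dots,p_0(5)=(4,2),(5,1),(5,2),(5,3),(4,1),(3,2)$.
* $p_1(1),\dots,p_1(5)=(4,4),(4,2),(4,3),(4,1),(3,3)$.
* $p_2(1),\dots,p_2(4)=(5,1),(5,3),(5,2),(4,1)$.

Here $p_j$ depends only on $j$ mod $3$. We use three consequences.

**(F1)** Each $p_j$ is injective.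

**(F2)** The second coordinates of $p_{j-1}$ are never $o_j$: for $j\equiv1,2,0$ they form $\{1,2,3\}\not\ni4$, $\{1,2,3,4\}\not\ni5$, $\{1,2,3\}\not\ni5$. The first coordinates of $p_j$ are never $1$: for $j\equiv0,1,2$ they form $\{3,4,5\}$, $\{3,4\}$, $\{4,5\}$.

**(F3)** If the second coordinate of $p_{j-1}(g)$ equals the first coordinate of $p_j(h)$, call it $d$, then $p_{j-1}(g)=(h,d)$, $p_j(h)=(d,g)$, $g,h\neq0$, and $(h,d,g)$ is the lexicographic maximum of $\{t\in I'_{j-1}\times I'_j\times I'_{j+1}:\theta^{j-1}_t=1\}$.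

Check of (F3):

* $j\equiv1$: the sets $\{1,2,3\}$ (second coordinates of $p_0$) and $\{3,4\}$ (first coordinates of $p_1$) share only $3$. It occurs only for $g=3$, $h=5$: $p_0(3)=(5,3)$, $p_1(5)=(3,3)$. The triple $(5,3,3)$ is maximal in the order $(\nu,\zeta,\epsilon)$: the triples with $\nu=5$ are $511,522,533$.
* $j\equiv2$: $\{1,2,3,4\}$ and $\{4,5\}$ share only $4$, occurring only for $g=1$, $h=4$: $p_1(1)=(4,4)$, $p_2(4)=(4,1)$. The triple $(4,4,1)$ is maximal in the order $(\zeta,\epsilon,\nu)$: those with $\zeta=4$ are $441,422,433,414$.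
* $j\equiv0$: $\{1,2,3\}$ and $\{3,4,5\}$ share only $3$, occurring only for $g=2$, $h=5$: $p_2(2)=(5,3)$, $p_0(5)=(3,2)$. The triple $(5,3,2)$ is maximal in the order $(\epsilon,\nu,\zeta)$: those with $\epsilon=5$ are $511,532,523$.

**Step 3: the reduction system.** For $j\equiv2$ some relations vanish identically in $F$ because of (6):
$$A_j(a,0)=(e_j)_{a0}-\delta_{a0}=0,\qquad B_j(a,0)=(f_j)_{0a}-\delta_{a0}=0,$$
$$C_j(0,c)=(e_{j+3})_{c0}-\delta_{0c}=0,\qquad D_j(0,c)=(f_j)_{0c}-\delta_{0c}=0.\tag{9}$$
Discard them. The remaining relations have these leading words, with coefficient $1$ (where $o=o_j$):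

| relation | leading word |
|---|---|
| $A_j(a,c)$ | $(e_j)_{ao}(f_j)_{co}$ |
| $B_j(a,c)$ | $(f_j)_{1a}(e_j)_{1c}$ |
| $C_j(a,c)$ | $(f_j)_{a1}(e_{j+3})_{c1}$ |
| $D_j(a,c)$ | $(e_{j+3})_{oa}(f_j)_{oc}$ |
| $T_j(a,c,g)$ | $(e_j)_{ab}(e_{j+1})_{cd}$, $(b,d)=p_j(g)$ |
| $U_j(a,c,g)$ | $(f_{j+1})_{dc}(f_j)_{ba}$, $(b,d)=p_j(g)$ |

To verify: monomials involving a constant have length $\le1$ or vanish, and so do the non-quadratic parts. The remaining monomials are quadratic words. In $A_j$ they have the same rows and columns $(b,b)$, first compared at the $e$-letter by $<$, so $b=o$ leads. In $C_j$ they have the same rows and columns $(b,b)$, first compared at the $f$-letter by $\prec$, so $b=1$ leads. In $B_j$ they have the same columns and rows $(b,b)$, first compared from the right, at the $e$-letter, by $\prec$, so $b=1$ leads. In $D_j$ they have the same columns and rows $(b,b)$, first compared at the $f$-letter by $<$, so $b=o$ leads. In $T_j$ they have the same rows and columns $(b,d)$, compared by $<$, so $p_j(g)$ leads. In $U_j$ they have the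 same columns, and rows $(d,b)$ read from the right as $(b,d)$, compared by $<$, so $p_j(g)$ leads. The leading words contain no constants, because $p_j(g)\in I'_j\times I'_{j+1}$, $o\neq0$, $1\ne0$, and the relations (9) were discarded.

The type pairs of the six families, for all $j$,
$$(e_j,f_j),\ (f_j,e_j),\ (f_j,e_{j+3}),\ (e_{j+3},f_j),\ (e_j,e_{j+1}),\ (f_{j+1},f_j),$$
are pairwise different. Together with (F1), distinct relations have distinct leading words. So we are in the setting of the Diamond Lemma.

**Step 4: half of the overlaps suffice.** By Section 6, $S$ maps the set of relations to itself (and the discarded ones to discarded ones), and it preserves the order, so it maps leading words to leading words. Hence $S$ and $S^{-1}$ map overlaps to overlaps and resolutions to resolutions. They interchange overlaps whose middle letter has type $e$ with those whose middle letter has type $f$. So only overlaps with middle letter of type $e_j$ need to be treated. From the type pairs, the left relation is $B_j$, $C_{j-3}$ or $T_{j-1}$, and the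 right one is $A_j$, $D_{j-3}$ or $T_j$.

## 9. Resolving the overlaps

There are nine pairs. Four of them have no overlap:

* $B_j,D_{j-3}$: the middle letter would need row $1=o_j$.
* $C_{j-3},A_j$: the middle letter would need column $1=o_j$.
* $T_{j-1},A_j$: a second coordinate of $p_{j-1}$ would have to be $o_j$, against (F2).
* $C_{j-3},T_j$: a first coordinate of $p_j$ would have to be $1$, against (F2).

This is the purpose of the two opposite orders $<$ and $\prec$. For each of the other five pairs we write down one identity. It contains both sides of the overlap, and every other term must be shown to be $<W$ in the sense of Section 8. All identities are formal in the matrix entries, so they remain true after substituting the constants (6). Two conventions will be used each time: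

* (a) a term containing a discarded relation (9) is zero;
* (b) a term in which the letter outside the relation becomes a constant is zero or a scalar multiple of a relation, with leading word of length $2$, hence $<W$.

**(i) $B_j$ and $T_j$.** $W=(f_j)_{1a}(e_j)_{1b_0}(e_{j+1})_{cd_0}$ with $(b_0,d_0)=p_j(g)$; the relations are $B_j(a,b_0)$ and $T_j(1,c,g)$. The identity is
$$\sum_{b,d}\theta^j_{bdg}\,B_j(a,b)\,(e_{j+1})_{cd}-\sum_s(f_j)_{sa}\,T_j(s,c,g)=U_{j-1}(g,a,c).$$
Proof: the cubic terms $\sum\theta^j_{bdg}(f_j)_{sa}(e_j)_{sb}(e_{j+1})_{cd}$ cancel. The left side is therefore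
$$\sum_{s,h}\theta^j_{sch}(f_j)_{sa}(f_{j-1})_{hg}-\sum_d\theta^j_{adg}(e_{j+1})_{cd}.$$
By (5), $\theta^j_{sch}=\theta^{j-1}_{hsc}$ and $\theta^j_{adg}=\theta^{j-1}_{gad}$, so this is $U_{j-1}(g,a,c)$.

The terms $(b,d)=(b_0,d_0)$ and $s=1$ are the two sides of the overlap. Other terms of the first sum with $\theta^j_{bdg}=1$: if $b=0$, (a) applies; if $d=0$, (b) applies; otherwise the leading word is $(f_j)_{1a}(e_j)_{1b}(e_{j+1})_{cd}$ with $(b,d)<(b_0,d_0)$, so it has the same rows and smaller columns. Terms $s\neq1$: if $s=0$, (b) applies; otherwise the leading word is $(f_j)_{sa}(e_j)_{sb_0}(e_{j+1})_{cd_0}$, with the same columns, and from right to left the first difference of rows is the $e_j$-row $s\prec1$. Finally $U_{j-1}$ has a leading word of length $2$. All are $<W$. (The identity also shows that the relations $U$ follow from $B$ and $T$; a system without the $U_j$ would not be closed here.)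

**(ii) $B_j$ and $A_j$.** $W=(f_j)_{1a}(e_j)_{1o}(f_j)_{co}$, with relations $B_j(a,o)$ and $A_j(1,c)$. The identity is
$$\sum_bB_j(a,b)(f_j)_{cb}-\sum_s(f_j)_{sa}A_j(s,c)=0:$$
the cubic terms cancel, and what remains is $-(f_j)_{ca}+(f_j)_{ca}$. The terms $b=o$ and $s=1$ are the two sides of the overlap. Terms $b\neq o$: if $b=0$ and $j\equiv2$, (a) applies; otherwise the leading word $(f_j)_{1a}(e_j)_{1b}(f_j)_{cb}$ has the same rows, and the first difference of columns is the $e$-column $b<o$. Terms $s\neq1$: if $s=0$, (b) applies; otherwise $(f_j)_{sa}(e_j)_{so}(f_j)_{co}$ has the same columns, and the first difference of rows from the right is the $e$-row $s\prec1$.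

**(iii) $T_{j-1}$ and $D_{j-3}$.** $W=(e_{j-1})_{ab_0}(e_j)_{od_0}(f_{j-3})_{oc}$ with $(b_0,d_0)=p_{j-1}(g)$; the relations are $T_{j-1}(a,o,g)$ and $D_{j-3}(d_0,c)$. The identity is
$$\sum_sT_{j-1}(a,s,g)(f_{j-3})_{sc}-\sum_{b,d}\theta^{j-1}_{bdg}(e_{j-1})_{ab}D_{j-3}(d,c)=-U_{j-3}(c,g,a).$$
Proof: the cubic terms $\sum\theta^{j-1}_{bdg}(e_{j-1})_{ab}(e_j)_{sd}(f_{j-3})_{sc}$ cancel. The left side is
$$-\sum_{s,h}\theta^{j-1}_{ash}(f_{j-2})_{hg}(f_{j-3})_{sc}+\sum_b\theta^{j-1}_{bcg}(e_{j-1})_{ab}.$$
By (5), $\theta^{j-1}_{ash}=\theta^{j}_{sha}=\theta^{j-3}_{sha}$ and $\theta^{j-1}_{bcg}=\theta^{j}_{cgb}=\theta^{j-3}_{cgb}$, so this is $-U_{j-3}(c,g,a)$.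

The terms $s=o$ and $(b,d)=(b_0,d_0)$ are the two sides of the overlap. Terms $s\neq o$: if $s=0$, (b) applies; otherwise the leading word $(e_{j-1})_{ab_0}(e_j)_{sd_0}(f_{j-3})_{sc}$ has the same columns, and the first difference of rows from the right is the $f$-row $s<o$. Terms $(b,d)\neq(b_0,d_0)$ with $\theta^{j-1}_{bdg}=1$: if $d=0$, (a) applies; if $b=0$, (b) applies; otherwise $(e_{j-1})_{ab}(e_j)_{od}(f_{j-3})_{oc}$ has the same rows and smaller columns. The term $U_{j-3}$ has a leading word of length $2$.

**(iv) $C_{j-3}$ and $D_{j-3}$.** $W=(f_{j-3})_{a1}(e_j)_{o1}(f_{j-3})_{oc}$, with relations $C_{j-3}(a,o)$ and $D_{j-3}(1,c)$. The identity is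
$$\sum_sC_{j-3}(a,s)(f_{j-3})_{sc}-\sum_b(f_{j-3})_{ab}D_{j-3}(b,c)=0:$$
the cubic terms cancel, and what remains is $-(f_{j-3})_{ac}+(f_{j-3})_{ac}$. The terms $s=o$ and $b=1$ are the two sides of the overlap. Terms $s\ne o$: if $s=0$, (b) applies; otherwise $(f_{j-3})_{a1}(e_j)_{s1}(f_{j-3})_{sc}$ has the same columns, and the first difference of rows from the right is the $f$-row $s<o$. Terms $b\neq1$: if $b=0$, (a) applies; otherwise $(f_{j-3})_{ab}(e_j)_{ob}(f_{j-3})_{oc}$ has the same rows, and the first difference of columns is the $f$-column $b\prec1$.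

**(v) $T_{j-1}$ and $T_j$.** This is the case for which the tensor must be well chosen. An overlap of $T_{j-1}(a,s,g)$ and $T_j(s,c,h)$ requires that the second coordinate of $p_{j-1}(g)$ be the first coordinate of $p_j(h)$. By (F3), $p_{j-1}(g)=(h,d)$, $p_j(h)=(d,g)$, and
$$W=(e_{j-1})_{ah}(e_j)_{sd}(e_{j+1})_{cg}$$
with $(h,d,g)$ the lexicographic maximum of the support of $\theta^{j-1}$ on $I'_{j-1}\times I'_j\times I'_{j+1}$. The identity is
$$\sum_{g'}T_{j-1}(a,s,g')(e_{j+1})_{cg'}-\sum_{h'}(e_{j-1})_{ah'}T_j(s,c,h')=-\sum_y\theta^{j-1}_{asy}C_{j-2}(y,c)+\sum_y\theta^j_{scy}A_{j-1}(a,y).$$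
Proof: the cubic terms of the two sums are
$$\sum\theta^{j-1}_{bdg'}(e_{j-1})_{ab}(e_j)_{sd}(e_{j+1})_{cg'}\quad\text{and}\quad\sum\theta^j_{b'd'h'}(e_{j-1})_{ah'}(e_j)_{sb'}(e_{j+1})_{cd'}.$$
They cancel because $\theta^{j-1}_{h'b'd'}=\theta^j_{b'd'h'}$. The rest of the left side is
$$-\sum_{y,g'}\theta^{j-1}_{asy}(f_{j-2})_{yg'}(e_{j+1})_{cg'}+\sum_{y,h'}\theta^j_{scy}(e_{j-1})_{ah'}(f_{j-1})_{yh'}$$
$$=-\sum_y\theta^{j-1}_{asy}\big(C_{j-2}(y,c)+\delta_{yc}\big)+\sum_y\theta^j_{scy}\big(A_{j-1}(a,y)+\delta_{ay}\big),$$
and the constants cancel since $\theta^{j-1}_{asc}=\theta^j_{sca}$.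

The terms $g'=g$ and $h'=h$ are the two sides of the overlap ($g,h\neq0$). Terms $g'\neq g$: if $g'=0$ and $j+1\equiv2$, (b) applies; otherwise the leading word has the same rows as $W$ and columns $(p_{j-1}(g'),g')$. This is another element of the same support, hence smaller than $(h,d,g)$. Terms $h'\neq h$: if $h'=0$, (b) applies; otherwise the columns are $(h',p_j(h'))$. They lie in the support because $\theta^{j-1}_{h'xy}=\theta^j_{xyh'}$, and they differ from $(h,d,g)$, hence are smaller. The terms on the right side are discarded relations, which are zero, or have leading words of length $2$. All are $<W$.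

So all overlaps are resolvable relative to the order.

**Proposition 2.** The normal words (those containing no leading word of the table in Section 8) form a $k$-basis of $K$. In particular all letters are basis elements of $K$.

*Example.* The sample relation $(e_0)_{44}(e_1)_{22}=1$ is one of the rules. The word $(e_1)_{22}(e_0)_{44}$ has types $(e_1,e_0)$, not among the leading type pairs, so it is normal and different from $1$ in $K$.

## 10. $H$ is proper and free

**Step 1: normal words in $H$.** This step describes $H$ in the basis. Let $w$ be a word in the letters of the $e_{3i},f_{3i}$ ($i\in\mathbb Z$); none of these symbols is a constant. If $w$ is not normal, it contains a leading word. The leading words of $T_j$ and $U_j$ contain a letter with index $\not\equiv0$ mod $3$, so the rule is one of $A_{3i},B_{3i},C_{3i},D_{3i}$. These rules replace $w$ by a combination of smaller words in the same letters. By DCC, $w$ becomes, using only the relations $A_{3i},\dots,D_{3i}$, a combination of normal words in the letters of $e_{3i},f_{3i}$.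 Hence $H$ is the span of the normal words in these letters.

**Step 2: $H\neq K$.** The letter $(e_1)_{11}$ is a normal word and is not one of the normal words of Step 1. By Proposition 2 it is linearly independent of them, so $(e_1)_{11}\notin H$ and $H\subsetneq K$.

**Step 3: a presentation of $H$.** This step prepares the universal property. Let $\tilde H$ be the algebra presented by the letters of $e_{3i},f_{3i}$ and the relations $A_{3i},B_{3i},C_{3i},D_{3i}$, $i\in\mathbb Z$. It maps onto $H$. By Step 1 it is spanned by the normal words in these letters, and their images in $H$ are linearly independent. So $\tilde H\cong H$.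

**Step 4: the universal property.** Let $L$ be a Hopf algebra with bijective antipode $S_L$, and let $x=(x_{ab})$ be a $5\times5$ comatrix in $L$. Put
$$(e_{3i})_{ab}\mapsto S_L^{2i}(x_{ab}),\qquad(f_{3i})_{ab}\mapsto S_L^{2i+1}(x_{ba}).$$
*The relations hold.* For $A_{3i}$ and $B_{3i}$, apply the algebra map $S_L^{2i}$ to $\sum_bx_{ab}S_L(x_{bc})=\delta_{ac}=\sum_bS_L(x_{ab})x_{bc}$. For $C_{3i}$ and $D_{3i}$, use that $S_L^{2i+1}$ reverses products:
$$\sum_bS_L^{2i+1}(x_{ba})S_L^{2i+2}(x_{cb})=S_L^{2i+1}\Big(\sum_bS_L(x_{cb})x_{ba}\Big)=\delta_{ac},$$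
$$\sum_bS_L^{2i+2}(x_{ba})S_L^{2i+1}(x_{cb})=S_L^{2i+1}\Big(\sum_bx_{cb}S_L(x_{ba})\Big)=\delta_{ac}.$$
By Step 3 we get an algebra map $H\to L$. *It is a Hopf map.* On the generators $(e_{3i})_{ab}$ it is compatible with $\Delta$ and $\varepsilon$, because $S_L^{2i}$ is a coalgebra map. On $(f_{3i})_{ab}$ it is compatible because $S_L^{2i+1}$ reverses coproducts: $\Delta(S_L^{2i+1}(x_{ba}))=\sum_cS_L^{2i+1}(x_{ca})\otimes S_L^{2i+1}(x_{bc})$, which is the image of $\sum_c(f_{3i})_{ac}\otimes(f_{3i})_{cb}$. So it is a bialgebra map, hence a Hopf algebra map, and it extends $(e_0)_{ab}\mapsto x_{ab}$. *It is unique.* By (8), $S^{2i}((e_0)_{ab})=(e_{3i})_{ab}$ and $S^{2i+1}((e_0)_{ab})=(f_{3i})_{ba}$. So the $S^n((e_0)_{ab})$, $n\in\mathbb Z$, generate $H$, and Hopf algebra maps between Hopf algebras with bijective antipode commute with $S^{\pm1}$.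

Thus $H$ is the free Hopf algebra with bijective antipode on the $5\times5$ matrix coalgebra. By Section 6 both $H$ and $K$ have bijective antipode, and by Section 7 algebra maps on $K$ are determined by their restriction to $H$. This proves Theorem A: an epimorphism of Hopf algebras with bijective antipode need not be surjective, and counterexamples exist over every field. By Theorem B, this $K$ is flat over $H$ on neither side. $\blacksquare$
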